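\title{Lindel\"of rectangles and hereditarily Lindel\"of products}

\begin{abstract}
Suppose that $A\times B$ is Lindel\"of for all $A\subseteq X$ and $B\subseteq Y$. Must $X\times Y$ be hereditarily Lindel\"of? We show in ZFC that for $T_1$ spaces the answer is no, even when $X=Y$. For Hausdorff, regular or Tychonoff spaces the case $X=Y$ is independent of ZFC: the answer is yes under Martin's axiom for $\sigma$-centered posets, and there is a zero-dimensional counterexample under the continuum hypothesis. For two different factors we give a Hausdorff counterexample in ZFC, built from the Sorgenfrey line and Moore's oscillation function. All three counterexamples refine one picture: the real line with its two opposite orders.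
\end{abstract}

\section{Introduction}\label{sec:intro}

A space is \emph{Lindel\"of} if each of its open covers has a countable subcover, and \emph{hereditarily Lindel\"of} if each of its subspaces is Lindel\"of. Subsets carry the subspace topology and products carry the product topology. By a \emph{rectangle} in $X\times Y$ we mean a subspace $A\times B$ with arbitrary $A\subseteq X$ and $B\subseteq Y$, and we say that $X\times Y$ \emph{has Lindel\"of rectangles} if all its rectangles are Lindel\"of. The following two questions were posed as open by Soukup and Szeptycki~\cite{SS}.
\begin{itemize}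
\item[(i)] If $X^2$ has Lindel\"of rectangles, is $X^2$ hereditarily Lindel\"of?
\item[(ii)] If $X\times Y$ has Lindel\"of rectangles, is $X\times Y$ hereditarily Lindel\"of?
\end{itemize}
We add the standing assumption that all spaces are $T_1$. It matches the setting of~\cite{SS}, where $D$-spaces are $T_1$ by definition. The only exceptions are the spaces of rays in Examples~\ref{ex:rays} and~\ref{ex:sorgray}. A counterexample $X$ to (i) gives the counterexample $(X,X)$ to (ii). In the other direction, a counterexample $(X,Y)$ to (ii) yields the candidate $X\oplus Y$ for (i), but this works only if $X^2$ and $Y^2$ have Lindel\"of rectangles as well.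

A hereditarily Lindel\"of product has Lindel\"of rectangles, so the questions ask whether rectangles detect every failure of the hereditary property. Rectangles with a one-point side show that the hypothesis makes both factors hereditarily Lindel\"of (when they are nonempty). That alone does not make the product hereditarily Lindel\"of. The Sorgenfrey line $\mathbb S$, that is, $\mathbb R$ with the base of all intervals $[x,x+\varepsilon)$, is hereditarily Lindel\"of (Lemma~\ref{lem:sorg}), while the antidiagonal $\{(x,-x):x\in\mathbb R\}$ is discrete in $\mathbb S^2$, because $[x,x+1)\times[-x,-x+1)$ meets it only in $(x,-x)$. But this failure is detected by a rectangle: the antidiagonal is also closed, so $\mathbb S^2$ itself is not Lindel\"of.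

There are good reasons to guess that the answer is always yes. A space is hereditarily Lindel\"of as soon as its open subspaces are Lindel\"of, since an open cover of a subspace extends to an open cover of an open subspace; and an open subset of $X\times Y$ is a union of open rectangles, each of them Lindel\"of. The guess is correct when one factor is second countable (Example~\ref{ex:second}). Finally, the Sorgenfrey plane suggests a proof. If rectangles are Lindel\"of, then so is every set $D\subseteq X\times Y$ that is closed in the rectangle spanned by its two projections. So, given an uncountable discrete set $D$, one would try to thin it out to an uncountable subset that is closed in its own rectangle. This paper is about when such a thinning is possible. For $T_1$ spaces it need not be.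

\begin{theorem}\label{thm:T1}
There is a $T_1$ space $Z$ such that $A_1\times\dots\times A_n$ is Lindel\"of for all $n$ and all $A_1,\dots,A_n\subseteq Z$, but $Z^2$ has a discrete subspace of size $2^{\aleph_0}$. Hence the answer to both \textup{(i)} and \textup{(ii)} is no in ZFC.
\end{theorem}

The space $Z$ is not Hausdorff, and the remaining results describe what happens under stronger separation axioms. Martin's axiom for $\sigma$-centered posets, recalled in Section~\ref{sec:MA}, carries out the thinning.

\begin{theorem}\label{thm:MA}
Assume $\mathrm{MA}_{\omega_1}(\sigma\text{-centered})$.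
\begin{itemize}
\item[(a)] If $X$ and $Y$ each have a coarser second countable $T_1$ topology and $A\times B$ is Lindel\"of for all $A\subseteq X$, $B\subseteq Y$, then $X\times Y$ is hereditarily Lindel\"of.
\item[(b)] If $X$ is Hausdorff, then $A\times B$ is Lindel\"of for all $A,B\subseteq X$ if and only if $X^2$ is hereditarily Lindel\"of.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:CH}
Assume CH. There is a zero-dimensional Hausdorff (hence Tychonoff) space $Z$ of size $\aleph_1$ such that $A\times B$ is Lindel\"of for all $A,B\subseteq Z$, but $Z^2$ has an uncountable discrete subspace.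
\end{theorem}

\begin{theorem}\label{thm:Haus}
In ZFC, there are a subspace $X$ of the Sorgenfrey line and a Hausdorff space $Y$, both of size $\aleph_1$, such that $A\times B$ is Lindel\"of for all $A\subseteq X$, $B\subseteq Y$, but $X\times Y$ has an uncountable discrete subspace.
\end{theorem}

Each of $\mathrm{MA}_{\omega_1}(\sigma\text{-centered})$ and CH is consistent with ZFC. Therefore, by Theorems~\ref{thm:MA}(b) and~\ref{thm:CH}, question (i) restricted to Hausdorff spaces, to regular spaces or to Tychonoff spaces is independent of ZFC; in particular, no ZFC counterexample to (i) is Hausdorff. Question (ii) has a negative answer for Hausdorff spaces in ZFC, by Theorem~\ref{thm:Haus}, and for Tychonoff spaces under CH, by Theorem~\ref{thm:CH}. We do not settle whether (ii) fails for regular spaces in ZFC alone.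

Section~\ref{sec:prelim} contains the basic tool and the model example of two opposite rays. Sections~\ref{sec:T1}--\ref{sec:Haus} prove the four theorems in order. They can be read independently of one another once Section~\ref{sec:prelim} is known.

\section{Right-separated sequences and opposite rays}\label{sec:prelim}

``Countable'' includes finite. An ordinal is the set of all smaller ordinals, so for $F\subseteq\omega_1$ the statement $F\subseteq\delta$ means that all elements of $F$ lie below $\delta$. We use freely that a closed subspace of a Lindel\"of space is Lindel\"of, that a countable union of Lindel\"of subspaces is Lindel\"of, and that an uncountable discrete space is not Lindel\"of.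

A sequence $\langle p_\alpha:\alpha<\omega_1\rangle$ in a space $S$ is \emph{right-separated} if there are open sets $W_\alpha\ni p_\alpha$ such that $p_\beta\notin W_\alpha$ whenever $\alpha<\beta$. Its terms are distinct, the sets $W_\alpha$ may be shrunk to members of any given base, and the restriction of the sequence to an uncountable set of indices is again right-separated.

\begin{lemma}\label{lem:rs}
The set of terms of a right-separated sequence is not Lindel\"of. A space that is not hereditarily Lindel\"of contains a right-separated sequence.
\end{lemma}

\begin{proof}
The sets $W_\alpha$ cover $\{p_\alpha:\alpha<\omega_1\}$, and countably many of them, with indices below some $\gamma<\omega_1$, miss $p_\gamma$. Conversely, let $T\subseteq S$ and let $\mathcal W$ be a cover of $T$ by open subsets of $S$ with no countable subcover. By recursion choose $p_\alpha\in T\setminus\bigcup_{\xi<\alpha}W_\xi$ and then $W_\alpha\in\mathcal W$ containing $p_\alpha$.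
\end{proof}

\begin{lemma}\label{lem:sorg}
The Sorgenfrey line is hereditarily Lindel\"of.
\end{lemma}

\begin{proof}
Suppose that $\langle t_\xi:\xi<\omega_1\rangle$ is right-separated by intervals $[t_\xi,t_\xi+\varepsilon_\xi)$. There are integers $n\ge1$ and $m$ and an uncountable $Q\subseteq\omega_1$ such that $\varepsilon_\xi>1/n$ and $t_\xi\in[m/n,(m+1)/n)$ for all $\xi\in Q$. For $\eta<\xi$ in $Q$ we have $t_\xi<(m+1)/n\le t_\eta+1/n$ and $t_\xi\notin[t_\eta,t_\eta+1/n)$, so $t_\xi<t_\eta$. The gaps between consecutive terms of this strictly decreasing sequence are uncountably many pairwise disjoint open intervals, which is impossible in $\mathbb R$.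
\end{proof}

\begin{example}[A second countable factor]\label{ex:second}
If $X$ has a countable base $\mathcal U$ and $Y$ is hereditarily Lindel\"of, then $X\times Y$ is hereditarily Lindel\"of. Otherwise some sequence $\langle(x_\alpha,y_\alpha)\rangle$ is right-separated by boxes $U_\alpha\times V_\alpha$ with $U_\alpha\in\mathcal U$. Uncountably many $U_\alpha$ are equal to one $U$, and for such $\alpha<\beta$ we have $x_\beta\in U$, hence $y_\beta\notin V_\alpha$. This is a right-separated sequence in $Y$.
\end{example}

The next example shows how rectangles can fail to see a discrete set. It uses an elementary fact: every set $A$ of reals has a countable subset $E$ that is \emph{coinitial} in $A$, meaning that every $a\in A$ satisfies $e\le a$ for some $e\in E$. Indeed, let $E=\{\min A\}$ if the minimum exists, and otherwise let $E$ be the range of a decreasing sequence in $A$ that tends to $\inf A\in[-\infty,\infty)$. Reversing the order, $A$ also has a countable \emph{cofinal} subset.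

\begin{example}[Opposite rays]\label{ex:rays}
Let $R_0$ be $\mathbb R$ with the base of all rays $[x,\infty)$ and let $R_1$ be $\mathbb R$ with the base of all rays $(-\infty,y]$. These spaces are $T_0$ but not $T_1$. The smallest neighborhood of $(x,y)$ in $R_0\times R_1$ is the quadrant $Q(x,y)=[x,\infty)\times(-\infty,y]$. It meets the diagonal in the points $(s,s)$ with $x\le s\le y$.

Since $Q(x,x)$ meets the diagonal only in $(x,x)$, the diagonal is an uncountable discrete subspace. Yet every rectangle $A\times B$ is Lindel\"of. Let $E\subseteq A$ be countable and coinitial, and let $E'\subseteq B$ be countable and cofinal. A member of an open cover that contains $(e,e')\in E\times E'$ contains all of $Q(e,e')\cap(A\times B)$, and these countably many quadrants cover $A\times B$.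
\end{example}

The mechanism deserves to be stated, since it returns in every construction below. A diagonal point is not covered by the small neighborhoods of other diagonal points. It is covered by the neighborhoods of \emph{off-diagonal} points $(e,e')$ with $e<e'$, and a rectangle that contains two diagonal points $(e,e)$ and $(e',e')$ cannot avoid containing $(e,e')$. The task is to add separation axioms while keeping the neighborhoods of such off-diagonal points large along the diagonal.

\section{A $T_1$ counterexample in ZFC}\label{sec:T1}

Two changes turn Example~\ref{ex:rays} into a proof of Theorem~\ref{thm:T1}. To obtain a single space we place the two copies of $\mathbb R$ side by side. To obtain the $T_1$ axiom we allow countable sets to be removed from the rays. The price is that countably many modified quadrants cover a rectangle only up to countably many horizontal and vertical slices, and these are handled by induction on the number of factors.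

\begin{proof}[Proof of Theorem~\ref{thm:T1}]
Let $Z=\mathbb R\times\{0,1\}$ with the partial order given by
\[
(x,0)\le(y,0)\iff x\le y,\qquad (x,1)\le(y,1)\iff x\ge y,
\]
points with different second coordinates being incomparable. Write ${\uparrow}z=\{y\in Z:z\le y\}$, and consider all sets ${\uparrow}z\setminus C$ with $z\in Z$ and $C\subseteq Z$ countable. They cover $Z$, and if $p$ lies in $({\uparrow}z\setminus C)\cap({\uparrow}z'\setminus C')$, then
\[
p\in{\uparrow}p\setminus(C\cup C')\subseteq({\uparrow}z\setminus C)\cap({\uparrow}z'\setminus C').
\]
So these sets form a base for a topology on $Z$, and the sets ${\uparrow}p\setminus C$ with $C$ countable and $p\notin C$ form a neighborhood base at $p$. The space is $T_1$, since ${\uparrow}p\setminus\{q\}$ is a neighborhood of $p$ that misses $q\neq p$.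

Every $A\subseteq Z$ has a countable subset $E$ that is coinitial in the order of $Z$: take a countable coinitial subset of $\{x:(x,0)\in A\}$ and a countable cofinal subset of $\{x:(x,1)\in A\}$ in the order of $\mathbb R$.

\emph{Finite products of subspaces are Lindel\"of.} We argue by induction on $n$. For $n=0$ the product is a single point. Let $n\ge1$, let $\mathcal G$ be an open cover of $A=A_1\times\dots\times A_n$, and let $E_i\subseteq A_i$ be countable and coinitial. For each $e$ in the countable set $E=E_1\times\dots\times E_n$ choose $G_e\in\mathcal G$ containing $e$, and countable sets $C^e_i\not\ni e_i$ with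
\[
A\cap\prod_{i=1}^n\big({\uparrow}e_i\setminus C^e_i\big)\subseteq G_e .
\]
The set $C=\bigcup_{e,i}C^e_i$ is countable. If no coordinate of $a\in A$ lies in $C$, choose $e\in E$ with $e_i\le a_i$ for all $i$; then $a\in G_e$. Every other point of $A$ lies in one of the countably many slices $\{a\in A:a_i=c\}$ with $1\le i\le n$ and $c\in C\cap A_i$. A slice is homeomorphic to a product of $n-1$ subspaces of $Z$, so it is Lindel\"of by the induction hypothesis and is covered by countably many members of $\mathcal G$. Together with the sets $G_e$ they form a countable subcover.

\emph{A discrete subspace of $Z^2$.} Let $D=\{((x,0),(x,1)):x\in\mathbb R\}$. The open set ${\uparrow}(x,0)\times{\uparrow}(x,1)$ contains $((y,0),(y,1))$ if and only if $y\ge x$ and $y\le x$. So $D$ is discrete of size $2^{\aleph_0}$, and $Z^2$ is not hereditarily Lindel\"of. Thus $Z$ refutes (i) and the pair $(Z,Z)$ refutes (ii).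
\end{proof}

\begin{remark}\label{rem:T1}
The space $Z$ satisfies neither hypothesis of Theorem~\ref{thm:MA}. Any two nonempty open subsets of $\mathbb R\times\{0\}$ meet, since each contains all but countably many points of a ray; so $Z$ is not Hausdorff. A countable intersection of neighborhoods of $p$ contains all but countably many points of ${\uparrow}p$, whereas in a second countable $T_1$ topology $\{p\}$ is a countable intersection of open sets; so $Z$ has no coarser second countable $T_1$ topology.
\end{remark}

\section{Thinning out under Martin's axiom}\label{sec:MA}

We recall the axiom. Let $(\mathbb P,\le)$ be a partial order. Its elements are \emph{conditions}, and $q$ \emph{extends} $p$ if $q\le p$. A set $E\subseteq\mathbb P$ is \emph{dense} if every condition has an extension in $E$. A \emph{filter} is a nonempty upward closed set $\mathbb G\subseteq\mathbb P$ in which any two members, and hence any finitely many, have a common extension in $\mathbb G$. A set of conditions is \emph{centered} if any finitely many of its members have a common extension in $\mathbb P$, and $\mathbb P$ is \emph{$\sigma$-centered} if it is a countable union of centered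 sets. The axiom $\mathrm{MA}_{\omega_1}(\sigma\text{-centered})$ states that for every nonempty $\sigma$-centered $\mathbb P$ and every family of at most $\aleph_1$ dense sets there is a filter that meets each of them. By a theorem of Bell it is equivalent to the inequality $\mathfrak p>\omega_1$; we use only the form just stated.

We first bring a failure of the hereditary property into the shape of a graph of a bijection. No axiom is needed for this.

\begin{lemma}\label{lem:inj}
Suppose that $X\times Y$ has Lindel\"of rectangles but is not hereditarily Lindel\"of. Then $X\times Y$ contains a right-separated sequence $\langle(x_\alpha,y_\alpha):\alpha<\omega_1\rangle$ in which both $\alpha\mapsto x_\alpha$ and $\alpha\mapsto y_\alpha$ are injective.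
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rs} some sequence $\langle(x_\alpha,y_\alpha)\rangle$ is right-separated by open boxes $U_\alpha\times V_\alpha$. Both factors are nonempty, hence hereditarily Lindel\"of. If $x_\alpha=x$ for uncountably many $\alpha$, then for such $\alpha<\beta$ we have $x_\beta=x\in U_\alpha$ and so $y_\beta\notin V_\alpha\ni y_\alpha$; this is a right-separated sequence in $Y$, which is impossible. Exchanging the factors, no value is taken by $y_\alpha$ uncountably often either. So for every countable set of indices there is a larger index $\beta$ such that $x_\beta$ and $y_\beta$ differ from all the earlier values, and a recursion of length $\omega_1$ yields the required subsequence.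
\end{proof}

Now we want an uncountable $A\subseteq\omega_1$ whose graph $\{(x_c,y_c):c\in A\}$ is closed in the rectangle that it spans. Each off-diagonal point $(x_a,y_b)$ with $a\ne b$ in $A$ needs a neighborhood that misses the whole graph, including the points that enter $A$ later. So a finite approximation to $A$ should carry finitely many promises, namely boxes that all points of the graph, present and future, must avoid. The danger is that uncountably many promises leave no room for new points. If all promises come from one countable family, then the poset of approximations is $\sigma$-centered and Martin's axiom applies.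

\begin{lemma}\label{lem:thin}
Assume $\mathrm{MA}_{\omega_1}(\sigma\text{-centered})$. Let $X$ and $Y$ have coarser second countable $T_1$ topologies, and let $\alpha\mapsto x_\alpha\in X$ and $\alpha\mapsto y_\alpha\in Y$ be injective on $\omega_1$. Then there is an uncountable $A\subseteq\omega_1$ such that $D_A=\{(x_c,y_c):c\in A\}$ is closed in $\{x_a:a\in A\}\times\{y_b:b\in A\}$.
\end{lemma}

\begin{proof}
Let $\mathcal U$ and $\mathcal V$ be countable bases of the coarser topologies, let $\mathcal K=\{U\times V:U\in\mathcal U,\ V\in\mathcal V\}$, and write $p_c=(x_c,y_c)$. The members of $\mathcal K$ are open in $X\times Y$. For finite $K\subseteq\mathcal K$ let $S_K=\{c<\omega_1:p_c\notin\bigcup K\}$ be the set of indices that respect the promises in $K$. There are countably many such $K$, so the union of those $S_K$ that are countable is countable. Fix $c_0<\omega_1$ outside this union. Then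
\begin{equation}\label{eq:room}
c_0\in S_K\quad\text{implies that}\quad S_K\text{ is uncountable.}
\end{equation}

Let $\mathbb P$ be the set of pairs $(F,K)$ of finite sets $F\subseteq\omega_1$ and $K\subseteq\mathcal K$ with $c_0\in F\subseteq S_K$. Put $(F',K')\le(F,K)$ if $F'\supseteq F$ and $K'\supseteq K$. The pair $(\{c_0\},\emptyset)$ is a condition. Finitely many conditions $(F_1,K),\dots,(F_m,K)$ with the same second coordinate have the common extension $(F_1\cup\dots\cup F_m,K)$, so $\mathbb P$ is $\sigma$-centered. We use two families of dense sets.

For $\gamma<\omega_1$, the set $E_\gamma=\{(F,K):F\not\subseteq\gamma\}$ is dense. Given $(F,K)$, the set $S_K$ is uncountable by~\eqref{eq:room}, and for $c\in S_K\setminus\gamma$ the pair $(F\cup\{c\},K)$ is an extension in $E_\gamma$.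

For $a\ne b$ in $\omega_1$, let $E_{ab}$ be the set of conditions $(F,K)$ such that either $(x_a,y_b)\in\bigcup K$, or no extension of $(F,K)$ has both $a$ and $b$ in its first coordinate. To see that $E_{ab}$ is dense, take a condition outside $E_{ab}$; it has an extension $(F',K')$ with $a,b\in F'$. Finite sets are closed in the coarser topologies and both enumerations are injective, so there are $U\in\mathcal U$ and $V\in\mathcal V$ with
\[
U\cap\{x_c:c\in F'\}=\{x_a\},\qquad V\cap\{y_c:c\in F'\}=\{y_b\}.
\]
If $c\in F'$ and $p_c\in U\times V$, then $c=a$ and $c=b$, which is impossible. Hence $(F',K'\cup\{U\times V\})$ is a condition, and it lies in $E_{ab}$.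

Let $\mathbb G$ be a filter that meets all $E_\gamma$ and all $E_{ab}$, and let $A$ be the union of the first coordinates of its members. Since $\mathbb G$ meets every $E_\gamma$, the set $A$ is unbounded in $\omega_1$, hence uncountable. A point of the rectangle outside $D_A$ has the form $(x_a,y_b)$ with $a\ne b$ in $A$. Let $(F,K)\in\mathbb G\cap E_{ab}$. It has a common extension with members of $\mathbb G$ whose first coordinates contain $a$ and $b$, so the second alternative in the definition of $E_{ab}$ fails, and $(x_a,y_b)\in k$ for some $k\in K$. For each $c\in A$ there is a common extension $(F',K')$ of $(F,K)$ and a member of $\mathbb G$ whose first coordinate contains $c$; then $c\in F'$ and $k\in K'$, so $p_c\notin k$. Thus $k$ is a neighborhood of $(x_a,y_b)$ that misses $D_A$.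
\end{proof}

Second countability was used for~\eqref{eq:room} and for $\sigma$-centeredness, and the $T_1$ axiom for the density of $E_{ab}$.

\begin{proof}[Proof of Theorem~\ref{thm:MA}(a)]
Suppose that $X\times Y$ is not hereditarily Lindel\"of. Take the sequence of Lemma~\ref{lem:inj} and the set $A$ of Lemma~\ref{lem:thin}. Then $D_A$ is closed in a Lindel\"of rectangle, so it is Lindel\"of. But $D_A$ is the set of terms of a right-separated sequence, contrary to Lemma~\ref{lem:rs}.
\end{proof}

For squares of Hausdorff spaces, the coarser topology is supplied by the Lindel\"of rectangles themselves.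

\begin{lemma}\label{lem:coarser}
Let $Z$ be a Hausdorff space with $|Z|\le2^{\aleph_0}$ such that $Z^2$ has Lindel\"of rectangles. Then $Z$ has a coarser second countable Hausdorff topology.
\end{lemma}

\begin{proof}
Fix an injection $f\colon Z\to2^\omega$ and let $C_n=\{z\in Z:f(z)(n)=1\}$. Two distinct points are separated by some $C_n$, so the complement of the diagonal $\Delta$ is a countable union of rectangles:
\[
Z^2\setminus\Delta=\bigcup_{n<\omega}\big(C_n\times(Z\setminus C_n)\big)\cup\big((Z\setminus C_n)\times C_n\big).
\]
Hence $Z^2\setminus\Delta$ is Lindel\"of. Since $Z$ is Hausdorff, $Z^2\setminus\Delta$ is covered by open boxes $O\times O'$ with $O\cap O'=\emptyset$, and so by countably many of them, say $O_n\times O'_n$ $(n<\omega)$. The topology generated by all $O_n$ and $O'_n$ is second countable, Hausdorff and coarser than that of $Z$.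
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:MA}(b)]
If $X^2$ is hereditarily Lindel\"of, then its rectangles are Lindel\"of. Conversely, let $X$ be Hausdorff, let $X^2$ have Lindel\"of rectangles, and suppose that $X^2$ contains a right-separated sequence $\langle(x_\alpha,y_\alpha):\alpha<\omega_1\rangle$. Let $Z=\{x_\alpha:\alpha<\omega_1\}\cup\{y_\alpha:\alpha<\omega_1\}$. Then $Z$ is Hausdorff, $|Z|\le\aleph_1\le2^{\aleph_0}$, and $Z^2$ has Lindel\"of rectangles. By Lemma~\ref{lem:coarser} and part (a), $Z^2$ is hereditarily Lindel\"of. But $Z^2$ contains the right-separated sequence, contrary to Lemma~\ref{lem:rs}.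
\end{proof}

Lemma~\ref{lem:coarser} uses rectangles in the square of a space. For two different factors the hypothesis on $X\times Y$ says nothing about $Y^2$, and this is the gap that Theorem~\ref{thm:Haus} exploits.

\section{A zero-dimensional counterexample under CH}\label{sec:CH}

\subsection{Clopen rays and random bits}

It is convenient to name the two orders of $\mathbb R$: we write $s<_0t$ for $s<t$ and $s<_1t$ for $s>t$.

To make Example~\ref{ex:rays} zero-dimensional, the sets that isolate the diagonal points should be clopen. Here is a first attempt. Take distinct reals $t_\alpha$ $(\alpha<\omega_1)$ that form a dense subset of $\mathbb R$, let $V^i_\alpha=\{\alpha\}\cup\{\beta>\alpha:t_\alpha<_it_\beta\}$, and for $i=0,1$ topologize $\omega_1$ by declaring all $V^i_\alpha$ clopen. The diagonal of the product of these two spaces is discrete, because $V^0_\alpha\cap V^1_\alpha=\{\alpha\}$. But the product is not Lindel\"of, since every point $(a,b)$ has a neighborhood that contains only countably many diagonal points. If $t_a\ge t_b$, the box $V^0_a\times V^1_b$ contains at most one. If $t_a<t_b$, take $\alpha$ with $t_a<t_\alpha<t_b$; the box $(\omega_1\setminus V^0_\alpha)\times(\omega_1\setminus V^1_\alpha)$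 contains $(a,b)$, and it contains $(c,c)$ only for $c<\alpha$, because $V^0_\alpha\cup V^1_\alpha=\omega_1\setminus\alpha$.

The trouble is that the complement of a ray is essentially the opposite ray. The remedy is to thin out each $V^i_\alpha$ at random: a later point $\beta$ enters only if, in addition, a bit $o^i_\beta(\alpha)$ equals $1$. A point can then stay outside the thinned ray wherever it lies on the line, and the complement no longer bounds its position. CH allows us to choose the positions and the bits generically, in the sense of Baire category.

For $\delta<\omega_1$ let $T_\delta=\mathbb R\times2^\delta\times2^\delta$, with the usual topology on $\mathbb R$ and the product topology on $2^\delta$. This is a separable completely metrizable space, so the Baire category theorem holds in it: a countable union of nowhere dense sets (a \emph{meager} set) is not the whole space. For $\delta\le\beta$ and $h=(t,o^0,o^1)\in T_\beta$ let $h{\upharpoonright}\delta=(t,o^0{\upharpoonright}\delta,o^1{\upharpoonright}\delta)\in T_\delta$. The map $h\mapsto h{\upharpoonright}\delta$ is the projection of $T_\beta\cong T_\delta\times2^{\beta\setminus\delta}\times2^{\beta\setminus\delta}$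 onto the first factor, so preimages of nowhere dense sets are nowhere dense and preimages of meager sets are meager.

\subsection{A generic sequence}

\begin{lemma}\label{lem:generic}
Assume CH. There are points $g_\beta=(t_\beta,o^0_\beta,o^1_\beta)\in T_\beta$ $(\beta<\omega_1)$ with the following properties.
\begin{itemize}
\item[(G0)] The reals $t_\beta$ are pairwise distinct.
\item[(G1)] For every $\delta<\omega_1$ and every open $W\subseteq T_\delta$ there is $\kappa\in[\delta,\omega_1)$ such that for all $\beta\ge\kappa$: if $g_\beta{\upharpoonright}\delta\in\overline W$, then $g_\beta{\upharpoonright}\delta\in W$.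
\item[(G2)] For every $\delta<\omega_1$ and every open $W\subseteq T_\delta^2$ there is $\kappa\in[\delta,\omega_1)$ such that for all distinct $\beta,\gamma\ge\kappa$: if $(g_\beta{\upharpoonright}\delta,g_\gamma{\upharpoonright}\delta)\in\overline W$, then $(g_\beta{\upharpoonright}\delta,g_\gamma{\upharpoonright}\delta)\in W$.
\end{itemize}
\end{lemma}

\begin{proof}
Property (G1) follows from (G2) applied to $W\times T_\delta$, whose closure is $\overline W\times T_\delta$, with $\gamma=\beta+1$. So we arrange (G0) and (G2). A pair has to be generic although its coordinates are chosen at different stages, and the following fact makes this possible. For $N\subseteq T_\delta^2$ and $u\in T_\delta$ let $N[u]=\{v:(u,v)\in N\}$.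

\emph{If $N\subseteq T_\delta^2$ is closed and nowhere dense, then the set of $u$ for which $N[u]$ is not nowhere dense is meager in $T_\delta$.} Let $V_n$ $(n<\omega)$ list a base of nonempty open sets of $T_\delta$. The set $L_n=\{u:V_n\subseteq N[u]\}$ is closed because $N$ is closed, and it has empty interior, since an open $U\subseteq L_n$ gives $U\times V_n\subseteq N$. For $u\notin\bigcup_nL_n$ the closed set $N[u]$ contains no $V_n$, so it is nowhere dense.

Each $T_\delta^2$ has a countable base, hence at most $2^{\aleph_0}=\aleph_1$ closed subsets. So we can list as $(\delta_\xi,N_\xi)$, $\xi<\omega_1$, all pairs $(\delta,N)$ in which $\delta<\omega_1$ and $N\subseteq T_\delta^2$ is closed, nowhere dense and symmetric under the exchange of coordinates. Call $\xi$ \emph{active at $\beta$} if $\xi\le\beta$ and $\delta_\xi\le\beta$. By recursion on $\beta$ we choose $g_\beta\in T_\beta$ such that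
\begin{itemize}
\item[(1)] $t_\beta\ne t_\gamma$ for all $\gamma<\beta$;
\item[(2)] $N_\xi[g_\beta{\upharpoonright}\delta_\xi]$ is nowhere dense in $T_{\delta_\xi}$ for all $\xi$ active at $\beta$;
\item[(3)] $g_\beta{\upharpoonright}\delta_\xi\notin N_\xi[g_\gamma{\upharpoonright}\delta_\xi]$ for all $\gamma<\beta$ and all $\xi$ active at $\gamma$.
\end{itemize}
These are countably many requirements, and each excludes a meager subset of $T_\beta$: in (1) the nowhere dense set $\{t_\gamma\}\times2^\beta\times2^\beta$, in (2) the preimage of a set that is meager by the fact above, and in (3) the preimage of a set that is nowhere dense by (2) at stage $\gamma$. So $g_\beta$ exists by the Baire category theorem.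

Now let $W\subseteq T_\delta^2$ be open. The set $\overline W\setminus W$ is closed, and it has empty interior because every nonempty open subset of $\overline W$ meets $W$. Its union $N$ with its mirror image is closed, nowhere dense and symmetric, so $(\delta,N)=(\delta_\xi,N_\xi)$ for some $\xi$. Let $\kappa=\max(\xi,\delta)$. If $\kappa\le\gamma<\beta$, then $\xi$ is active at $\gamma$, so $(g_\gamma{\upharpoonright}\delta,g_\beta{\upharpoonright}\delta)\notin N$ by (3), and by symmetry $(g_\beta{\upharpoonright}\delta,g_\gamma{\upharpoonright}\delta)\notin N$. In either order the pair avoids $\overline W\setminus W$.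
\end{proof}

This lemma is the only use of CH. Note that (G2) says nothing about a pair $(g_\beta,g_\beta)$; diagonal points will need a separate argument.

\subsection{The space}

Fix a sequence as in Lemma~\ref{lem:generic}. For $\alpha<\omega_1$ and $i\in\{0,1\}$ let
\[
U^i_\alpha=\{\alpha\}\cup\{\beta>\alpha:\ t_\alpha<_it_\beta\ \text{ and }\ o^i_\beta(\alpha)=1\}.
\]
Let $X_i$ be $\omega_1$ with the topology generated by all $U^i_\alpha$ and their complements, and let $Z=X_0\oplus X_1$ be the topological sum. Then $|Z|=\aleph_1$ and $Z$ has a base of clopen sets. It is Hausdorff, since for $\beta<\gamma$ the clopen set $U^i_\gamma$ contains $\gamma$ but not $\beta$. No $\beta$ satisfies both $t_\alpha<_0t_\beta$ and $t_\alpha<_1t_\beta$, so $U^0_\alpha\cap U^1_\alpha=\{\alpha\}$, and $\{(\alpha,\alpha):\alpha<\omega_1\}$ is an uncountable discrete subspace of $X_0\times X_1\subseteq Z^2$. A rectangle in $Z^2$ is the union of four rectangles, one in each $X_i\times X_j$. So Theorem~\ref{thm:CH} is reduced to Proposition~\ref{prop:rect} below, which states that each $X_i\times X_j$ has Lindel\"of rectangles.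

For finite $F\subseteq\omega_1$ and $a,c<\omega_1$ write $c\sim^i_Fa$ if $c\in U^i_\alpha\Leftrightarrow a\in U^i_\alpha$ for all $\alpha\in F$. The sets $\{c:c\sim^i_Fa\}$, for finite $F$, form a neighborhood base at $a$ in $X_i$. If $F\subseteq\delta\le c$, then whether $c\sim^i_Fa$ holds can be read off from $g_c{\upharpoonright}\delta$. To use genericity we translate the relation into an open subset of $T_\delta$. For finite $F\subseteq\delta$ let $W^i_\delta(a,F)$ be the set of all $(t,o^0,o^1)\in T_\delta$ such that for every $\alpha\in F$:
\begin{itemize}
\item if $a\in U^i_\alpha$, then $o^i(\alpha)=1$ and $t_\alpha<_it$;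
\item if $a\notin U^i_\alpha$, then $o^i(\alpha)=0$ or $t<_it_\alpha$.
\end{itemize}
Each of these finitely many conditions defines an open set, so $W^i_\delta(a,F)$ is open. Membership depends only on $t$ and $o^i$. If $c\ge\delta$, then $c>\alpha$ for all $\alpha\in F$, and comparing with the definition of $U^i_\alpha$ gives
\begin{equation}\label{eq:translate}
c\ge\delta\ \text{ and }\ g_c{\upharpoonright}\delta\in W^i_\delta(a,F)\quad\Longrightarrow\quad c\sim^i_Fa .
\end{equation}

The plan is this. Given a cover, we fix a suitable $\delta$ and let $W$ be the union of the sets $W^i_\delta(a,F)$ that correspond to the neighborhoods chosen at points below $\delta$. We show that a late point lies in $\overline W$, and genericity puts it into $W$. To verify membership in $\overline W$ we need basic open sets. Let $P_\delta$ be the countable set of triples $p=(I,p^0,p^1)$, where $I$ is a nonempty open interval with rational endpoints and $p^0,p^1$ are functions from finite subsets of $\delta$ to $2$. For $h=(t,o^0,o^1)$ in any $T_\beta$ write $h\in[p]$ if $t\in I$, $p^0\subseteq o^0$ and $p^1\subseteq o^1$; this requires $\operatorname{dom}p^0\cup\operatorname{dom}p^1\subseteq\beta$.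 The sets $[p]\cap T_\delta$ with $p\in P_\delta$ form a base of $T_\delta$, and for $c\ge\delta$ and $p\in P_\delta$ we have $g_c\in[p]$ if and only if $g_c{\upharpoonright}\delta\in[p]$. Call $p$ \emph{clean} if $t_\alpha\notin I$ for all $\alpha\in\operatorname{dom}p^0\cup\operatorname{dom}p^1$. For $c\ge\delta$, the clean $p\in P_\delta$ with $g_c\in[p]$ give a neighborhood base at $g_c{\upharpoonright}\delta$: by (G0) we have $t_\alpha\ne t_c$ for $\alpha<\delta$, so $I$ can be shrunk around $t_c$ to avoid finitely many $t_\alpha$.

The first lemma finds a level $\delta$ at which whatever a late point does on finitely many coordinates below $\delta$ has been done by early points.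

\begin{lemma}\label{lem:closing}
Let $A,B\subseteq\omega_1$, and let $F(a,b)\subseteq\omega_1$ be finite for $(a,b)\in A\times B$. There is $\delta<\omega_1$ such that
\begin{itemize}
\item[(a)] $F(a,b)\subseteq\delta$ for all $a\in A\cap\delta$ and $b\in B\cap\delta$;
\item[(b)] if $p\in P_\delta$, $S\in\{A,B,A\cap B\}$ and some $c\in S\setminus\delta$ has $g_c\in[p]$, then at least two elements $a\in S\cap\delta$ have $g_a\in[p]$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $S_p=\{a\in S:g_a\in[p]\}$. For $\gamma<\omega_1$ there are only countably many pairs $(a,b)$ below $\gamma$ and countably many $p\in P_\gamma$. So there is $f(\gamma)\in(\gamma,\omega_1)$ such that $F(a,b)\subseteq f(\gamma)$ for all $a\in A\cap\gamma$, $b\in B\cap\gamma$, and such that for all $p\in P_\gamma$ and all three sets $S$ we have $S_p\subseteq f(\gamma)$ if $S_p$ is countable and $|S_p\cap f(\gamma)|\ge2$ otherwise. Let $\gamma_0=0$, $\gamma_{n+1}=f(\gamma_n)$ and $\delta=\sup_n\gamma_n$. Then (a) holds because $a,b<\delta$ lie below some $\gamma_n$. For (b), $p$ lies in some $P_{\gamma_n}$ because its domains are finite, and $c\in S_p\setminus\delta$ excludes $S_p\subseteq\gamma_{n+1}$;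 hence $|S_p\cap\gamma_{n+1}|\ge2$.
\end{proof}

The second lemma is where the bits do their work. Inside $[p]$ one can imitate an early point $a$ on any finite set $F$, at \emph{any} position $t\in I$ on the correct side of $t_a$. The restriction on the side cannot be dropped, since $F$ may contain $a$ itself.

\begin{lemma}\label{lem:imitate}
Let $p=(I,p^0,p^1)\in P_\delta$ be clean, let $a<\delta$ with $g_a\in[p]$, let $F\subseteq\delta$ be finite and let $i\in\{0,1\}$. There is $o\in2^\delta$ extending $p^i$ such that every $(t,o^0,o^1)\in T_\delta$ with $t\in I$, $t_a<_it$ and $o^i=o$ belongs to $W^i_\delta(a,F)$.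
\end{lemma}

\begin{proof}
Let $o\in2^\delta$ extend $p^i$, with $o(\alpha)=1$ if $a\in U^i_\alpha$ and $o(\alpha)=0$ if $a\notin U^i_\alpha$, for all $\alpha\in\delta\setminus\operatorname{dom}p^i$. Since $g_a\in[p]$, we have $t_a\in I$, $p^i\subseteq o^i_a$ and $\operatorname{dom}p^i\subseteq a$. Let $t\in I$ with $t_a<_it$, and let $\alpha\in F$. There are four cases.

If $\alpha=a$, then $a\in U^i_\alpha$ and $a\notin\operatorname{dom}p^i$, so $o(a)=1$; and $t_a<_it$.

If $a\in U^i_\alpha$ and $\alpha\ne a$, then $\alpha<a$, $o^i_a(\alpha)=1$ and $t_\alpha<_it_a<_it$. Moreover $o(\alpha)=1$, by the choice of $o$ if $\alpha\notin\operatorname{dom}p^i$, and because $o(\alpha)=p^i(\alpha)=o^i_a(\alpha)$ otherwise.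

If $a\notin U^i_\alpha$ and $\alpha\notin\operatorname{dom}p^i$, then $o(\alpha)=0$.

If $a\notin U^i_\alpha$ and $\alpha\in\operatorname{dom}p^i$, then $\alpha<a$, so either $o^i_a(\alpha)=0$ or $t_\alpha<_it_a$ fails. In the first case $o(\alpha)=p^i(\alpha)=0$. In the second case $t_a<_it_\alpha$, because $t_a\in I$ and $t_\alpha\notin I$ are distinct; as the interval $I$ contains $t_a$ but not $t_\alpha$, all its points, $t$ among them, are $<_it_\alpha$.
\end{proof}

\subsection{Rectangles are Lindel\"of}

We first run the argument in one factor, where it is simplest; the result is needed for the slices in the product.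

\begin{proposition}\label{prop:HL}
The spaces $X_0$ and $X_1$ are hereditarily Lindel\"of.
\end{proposition}

\begin{proof}
Let $\mathcal G$ be an open cover of $B\subseteq X_j$. For $b\in B$ choose a finite $F(b)$ such that $N(b)=\{d\in B:d\sim^j_{F(b)}b\}$ is contained in a member of $\mathcal G$. Let $\delta$ be given by Lemma~\ref{lem:closing} for $A=B$ and $F(a,b)=F(b)$, let
\[
W=\bigcup_{b\in B\cap\delta}W^j_\delta(b,F(b)),
\]
and let $\kappa\ge\delta$ be given by (G1) for $W$. Let $d\in B$ with $d\ge\kappa$, and let $p=(I,p^0,p^1)\in P_\delta$ be clean with $g_d\in[p]$. By Lemma~\ref{lem:closing}(b) there is $b\in B\cap\delta$ with $g_b\in[p]$. The open interval $I$ contains $t_b$, hence also some $t$ with $t_b<_jt$. Take $o^j$ from Lemma~\ref{lem:imitate} for $b$ and $F(b)$, and let $o^{1-j}\in2^\delta$ be any extension of $p^{1-j}$. Then $(t,o^0,o^1)\in[p]\cap W$. So $g_d{\upharpoonright}\delta\in\overline W$, and (G1) gives $g_d{\upharpoonright}\delta\in W$. By~\eqref{eq:translate}, $d\in N(b)$ for some $b\in B\cap\delta$. Thus the countably many sets $N(b)$, $b\in B\cap\delta$, cover all of $B$ except the countable set $B\cap\kappa$, and $\mathcal G$ has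 a countable subcover.
\end{proof}

\begin{proposition}\label{prop:rect}
For $i,j\in\{0,1\}$ and $A,B\subseteq\omega_1$, the subspace $A\times B$ of $X_i\times X_j$ is Lindel\"of.
\end{proposition}

\begin{proof}
Let $\mathcal G$ be an open cover of $A\times B$. For $(a,b)\in A\times B$ choose a finite $F(a,b)$ such that
\[
N(a,b)=\{(c,d)\in A\times B:\ c\sim^i_{F(a,b)}a\ \text{ and }\ d\sim^j_{F(a,b)}b\}
\]
is contained in a member of $\mathcal G$. Let $\delta$ be given by Lemma~\ref{lem:closing}, and let $\Pi=(A\cap\delta)\times(B\cap\delta)$, a countable set. Consider the open sets
\begin{align*}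
W_1&=\bigcup_{(a,b)\in\Pi}W^i_\delta(a,F(a,b))\cap W^j_\delta(b,F(a,b))\subseteq T_\delta,\\
W_2&=\bigcup_{(a,b)\in\Pi}W^i_\delta(a,F(a,b))\times W^j_\delta(b,F(a,b))\subseteq T_\delta^2,
\end{align*}
and let $\kappa\ge\delta$ satisfy (G1) for $W_1$ and (G2) for $W_2$. We claim that every $(c,d)\in A\times B$ with $c,d\ge\kappa$ lies in $N(a,b)$ for some $(a,b)\in\Pi$. By~\eqref{eq:translate} and the choice of $\kappa$, it suffices to show that $(g_c{\upharpoonright}\delta,g_d{\upharpoonright}\delta)\in\overline{W_2}$ if $c\ne d$, and that $g_c{\upharpoonright}\delta\in\overline{W_1}$ if $c=d$.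

\emph{Case $c\ne d$.} Let $p,q\in P_\delta$ be clean with $g_c\in[p]$ and $g_d\in[q]$. Lemma~\ref{lem:closing}(b) gives $a\in A\cap\delta$ with $g_a\in[p]$ and $b\in B\cap\delta$ with $g_b\in[q]$. Let $F=F(a,b)$. As in the proof of Proposition~\ref{prop:HL}, Lemma~\ref{lem:imitate} yields a point $h\in[p]\cap W^i_\delta(a,F)$ and, independently, a point $h'\in[q]\cap W^j_\delta(b,F)$. Then $(h,h')\in([p]\times[q])\cap W_2$.

\emph{Case $c=d$.} Now one point of $T_\delta$ has to imitate $a$ in the sense of $X_i$ and $b$ in the sense of $X_j$. Let $p=(I,p^0,p^1)\in P_\delta$ be clean with $g_c\in[p]$. Since $c\in A\cap B$, Lemma~\ref{lem:closing}(b) gives two distinct elements of $A\cap B\cap\delta$ whose points $g$ lie in $[p]$.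

If $i=j$, let $a$ be one of them. Lemma~\ref{lem:imitate} yields a point of $[p]\cap W^i_\delta(a,F(a,a))$, and this point lies in $W_1$, as witnessed by $(a,a)\in\Pi$.

If $i\ne j$, an early diagonal point is of no use, and we use an off-diagonal one, as in Example~\ref{ex:rays}. By (G0) we can name the two elements $a$ and $b$ so that $t_a<_it_b$. Let $t$ lie strictly between $t_a$ and $t_b$. Then $t\in I$, because $t_a,t_b\in I$; also $t_a<_it$, and $t_b<_jt$ because $<_j$ is the reverse of $<_i$. Let $F=F(a,b)$. Take $o^i$ from Lemma~\ref{lem:imitate} for $(a,F,i)$ and $o^j$ from Lemma~\ref{lem:imitate} for $(b,F,j)$; the two choices concern different coordinates and do not interfere. Then $(t,o^0,o^1)\in[p]\cap W^i_\delta(a,F)\cap W^j_\delta(b,F)\subseteq[p]\cap W_1$. This proves the claim.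

So countably many members of $\mathcal G$ cover $(A\setminus\kappa)\times(B\setminus\kappa)$. The rest of $A\times B$ lies in the countably many slices $\{c\}\times B$ with $c\in A\cap\kappa$ and $A\times\{d\}$ with $d\in B\cap\kappa$, which are Lindel\"of by Proposition~\ref{prop:HL}. Hence $\mathcal G$ has a countable subcover.
\end{proof}

This completes the proof of Theorem~\ref{thm:CH}.

\begin{remark}\label{rem:CH}
By Lemma~\ref{lem:coarser}, which is a theorem of ZFC, the space $Z$ just constructed has a coarser second countable Hausdorff topology. So under CH the conclusion of Theorem~\ref{thm:MA}(a) fails as well as that of Theorem~\ref{thm:MA}(b).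
\end{remark}

\section{A Hausdorff counterexample for two factors in ZFC}\label{sec:Haus}

\subsection{The Sorgenfrey line times a ray}

In Example~\ref{ex:rays} one of the two factors can be given a much finer topology at no cost.

\begin{example}\label{ex:sorgray}
Consider $\mathbb S\times R_1$, where $R_1$ is $\mathbb R$ with the base of all rays $(-\infty,y]$. The diagonal is discrete, since $[x,x+1)\times(-\infty,x]$ meets it only in $(x,x)$. Let $\mathcal G$ be an open cover of a rectangle $A\times B$, let $E\subseteq B$ be countable and cofinal, and fix $e\in E$. For each $a\in A$ some member of $\mathcal G$ contains the trace of a box $[a,a+\varepsilon_a)\times(-\infty,e]$. By Lemma~\ref{lem:sorg} countably many of the intervals $[a,a+\varepsilon_a)$ cover $A$, so countably many members of $\mathcal G$ cover $A\times(B\cap(-\infty,e])$. Letting $e$ range over $E$, we see that $A\times B$ is Lindel\"of.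
\end{example}

It remains to refine the second factor to a Hausdorff topology. The obvious way, to declare the rays $(s,\infty)$ open as well, makes the discrete diagonal closed: a point $(x,y)$ with $x>y$ has the neighborhood $[x,x+1)\times(-\infty,y]$, and a point with $x<y$ has the neighborhood $[x,s)\times(s,\infty)$ for $x<s<y$. More generally, the Sorgenfrey line has a coarser second countable $T_1$ topology, so by Theorem~\ref{thm:MA}(a) a ZFC construction cannot give the second factor one. The points of the second factor must be separated by uncountably many coordinates, in such a way that countably many coordinates separate almost nothing, while basic open sets remain large on every uncountable set. Moore's oscillation function provides such coordinates; the two requirements are Lemmas~\ref{lem:count} and~\ref{lem:hit}.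

\subsection{Moore's oscillation function}

We follow~\cite{Moore}. Fix a sequence $\langle C_\beta:\beta<\omega_1\rangle$ in which $C_\beta$ is a cofinal subset of $\beta$, of order type $\omega$ for limit $\beta$, and $C_{\gamma+1}=\{\gamma\}$. In particular $C_\beta\cap\alpha$ is finite for $\alpha<\beta$. Fix also finite-to-one functions $e_\beta\colon\beta\to\omega$ that are coherent: for $\alpha<\beta$, the functions $e_\beta{\upharpoonright}\alpha$ and $e_\alpha$ differ at only finitely many places. For $\alpha\le\beta$, the \emph{walk} from $\beta$ to $\alpha$ is the sequence $\beta=\beta_0>\beta_1>\dots>\beta_n=\alpha$ given by $\beta_{k+1}=\min(C_{\beta_k}\setminus\alpha)$ as long as $\beta_k>\alpha$. Each step is defined because $C_{\beta_k}$ is cofinal in $\beta_k$, and the walk ends because a strictly decreasing sequence of ordinals is finite.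

By recursion along the walk one defines the \emph{lower trace} $L(\alpha,\beta)$, a finite subset of $\alpha$, and from it, for $\alpha<\beta$, the \emph{oscillation number} $\operatorname{osc}(\alpha,\beta)\in\omega$, which compares $e_\alpha$ with $e_\beta$ along $L(\alpha,\beta)$. Of these definitions we use only two features.
\begin{itemize}
\item[(M1)] $\operatorname{osc}(\alpha,\beta)$ is determined by $e_\alpha$, $e_\beta{\upharpoonright}\alpha$ and $L(\alpha,\beta)$. Thus, if $\alpha<\beta,\beta'$, $e_\beta{\upharpoonright}\alpha=e_{\beta'}{\upharpoonright}\alpha$ and $L(\alpha,\beta)=L(\alpha,\beta')$, then $\operatorname{osc}(\alpha,\beta)=\operatorname{osc}(\alpha,\beta')$.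
\item[(M2)] $L(\alpha,\alpha)=\emptyset$, and for $\alpha<\beta$ the set $L(\alpha,\beta)$ is determined by $C_\beta\cap\alpha$ and $L(\alpha,\min(C_\beta\setminus\alpha))$. Thus, if $\alpha<\beta,\beta'$, $C_\beta\cap\alpha=C_{\beta'}\cap\alpha$ and $L(\alpha,\min(C_\beta\setminus\alpha))=L(\alpha,\min(C_{\beta'}\setminus\alpha))$, then $L(\alpha,\beta)=L(\alpha,\beta')$.
\end{itemize}
We need the following case of Moore's theorem.

\begin{theorem}[Moore~\cite{Moore}]\label{thm:Moore}
Let $\mathcal A$ be an uncountable family of pairwise disjoint $k$-element subsets of $\omega_1$, let $E\subseteq\omega_1$ be uncountable and let $n<\omega$. Then there are $a\in\mathcal A$ and $b_0,\dots,b_{n-1}\in E$ such that $\max a<b_m$ and $\operatorname{osc}(\alpha,b_m)=\operatorname{osc}(\alpha,b_0)+m$ for all $\alpha\in a$ and $m<n$.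
\end{theorem}

The theorem produces long runs of consecutive values, simultaneously for all $\alpha\in a$, but it gives no control over the starting values $\operatorname{osc}(\alpha,b_0)$. Irrational rotations of the circle $\mathbb T=\{z\in\mathbb C:|z|=1\}$ remove this defect, because a long enough run of a dense rotation enters a given open set from every starting point. We recall \emph{Kronecker's theorem}: if $1,r_1,\dots,r_k$ are linearly independent over $\mathbb Q$ and $z_l=\exp(2\pi ir_l)$, then $\{(z_1^m,\dots,z_k^m):m\ge0\}$ is dense in $\mathbb T^k$.

By recursion choose reals $r_\alpha$ $(\alpha<\omega_1)$, each outside the countable $\mathbb Q$-span of $1$ and the earlier ones. Let $z_\alpha=\exp(2\pi ir_\alpha)$ and define $w_\beta\colon\omega_1\to\mathbb T$ by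
\[
w_\beta(\alpha)=\begin{cases}z_\alpha^{\operatorname{osc}(\alpha,\beta)+1}&\text{if }\alpha<\beta,\\ 1&\text{if }\alpha\ge\beta.\end{cases}
\]
For fixed $\alpha$ all values $w_\beta(\alpha)$ lie in the countable set $\{z_\alpha^n:n<\omega\}$. If $\beta<\gamma$, then $w_\beta(\beta)=1\ne w_\gamma(\beta)$, because $r_\beta$ is irrational and the exponent is positive. So the functions $w_\beta$ are pairwise distinct.

\begin{lemma}\label{lem:count}
For every $\delta<\omega_1$ the set $\{w_\beta{\upharpoonright}\delta:\beta<\omega_1\}$ is countable.
\end{lemma}

\begin{proof}
The ordinals $\beta<\delta$ contribute countably many functions. For $\beta\ge\delta$, property (M1) shows that $w_\beta{\upharpoonright}\delta$ is determined by $e_\beta{\upharpoonright}\delta$ and the function $L(\cdot,\beta){\upharpoonright}\delta$. By coherence $e_\beta{\upharpoonright}\delta$ is a finite modification of $e_\delta$, which leaves countably many possibilities. So it suffices to show that $\mathcal L_\delta=\{L(\cdot,\beta){\upharpoonright}\delta:\beta\ge\delta\}$ is countable, and we argue by induction on $\delta$. The set $\mathcal L_0$ has one element. If $\delta=\gamma+1$,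 then $L(\cdot,\beta){\upharpoonright}\delta$ is determined by $L(\cdot,\beta){\upharpoonright}\gamma\in\mathcal L_\gamma$ and the finite set $L(\gamma,\beta)\subseteq\gamma$.

Let $\delta$ be a limit ordinal and $\beta>\delta$ (the case $\beta=\delta$ contributes one function). Let $\beta=\beta_0>\dots>\beta_n=\delta$ be the walk from $\beta$ to $\delta$, and let $f_k=C_{\beta_k}\cap\delta$ for $k<n$. These are finite subsets of $\delta$, so there is $\gamma<\delta$ with $\bigcup_kf_k\subseteq\gamma$. For $\alpha\in[\gamma,\delta)$ the set $C_{\beta_k}$ has no element in $[\alpha,\delta)$, so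
\[
C_{\beta_k}\cap\alpha=f_k\qquad\text{and}\qquad\min(C_{\beta_k}\setminus\alpha)=\beta_{k+1}\qquad(k<n).
\]
Assign to $\beta$ the data $\gamma$, $L(\cdot,\beta){\upharpoonright}\gamma\in\mathcal L_\gamma$ and $(f_0,\dots,f_{n-1})$. There are countably many possible data. If $\beta$ and $\beta'$ have the same data, with walks $(\beta_k)$ and $(\beta'_k)$, then for $\alpha\in[\gamma,\delta)$ property (M2) gives $L(\alpha,\beta_k)=L(\alpha,\beta'_k)$ by downward induction on $k$, starting from $\beta_n=\beta'_n=\delta$. Hence $L(\cdot,\beta){\upharpoonright}\delta=L(\cdot,\beta'){\upharpoonright}\delta$.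
\end{proof}

\begin{lemma}\label{lem:hit}
Let $H_\nu$ $(\nu\in I)$ be pairwise disjoint nonempty finite subsets of $\omega_1$, where $I$ is uncountable. Let $O_{\nu,\alpha}\subseteq\mathbb T$ be nonempty and open for $\alpha\in H_\nu$, and let $E\subseteq\omega_1$ be uncountable. Then there are $\nu\in I$ and $\beta\in E$ with $\max H_\nu<\beta$ and $w_\beta(\alpha)\in O_{\nu,\alpha}$ for all $\alpha\in H_\nu$.
\end{lemma}

\begin{proof}
Fix $\nu$. For $m\ge0$ the set $\Omega_m$ of all $u\in\mathbb T^{H_\nu}$ with $u_\alpha z_\alpha^m\in O_{\nu,\alpha}$ for all $\alpha\in H_\nu$ is open. Given $u$, Kronecker's theorem provides $m$ such that $(z_\alpha^m)_\alpha$ lies in the nonempty open set $\prod_\alpha u_\alpha^{-1}O_{\nu,\alpha}$, that is, $u\in\Omega_m$. By compactness there is $n_\nu$ such that the sets $\Omega_m$ with $m<n_\nu$ cover $\mathbb T^{H_\nu}$. Passing to an uncountable subset of $I$, we may assume that $|H_\nu|=k$ and $n_\nu=n$ for all $\nu$. Theorem~\ref{thm:Moore} gives $\nu$ and $b_0,\dots,b_{n-1}\in E$ above $\max H_\nu$ such that $w_{b_m}(\alpha)=u_\alpha z_\alpha^m$ for $\alpha\in H_\nu$ and $m<n$, where $u_\alpha=z_\alpha^{\operatorname{osc}(\alpha,b_0)+1}$.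 Choose $m<n$ with $u\in\Omega_m$ and let $\beta=b_m$.
\end{proof}

\subsection{The spaces}

Fix an injection $\beta\mapsto t_\beta$ of $\omega_1$ into $\mathbb R$. Let $X$ be $\omega_1$ with the base of all sets $\{\gamma:t_\beta\le t_\gamma<t_\beta+\varepsilon\}$; the map $\beta\mapsto t_\beta$ is a homeomorphism of $X$ onto a subspace of the Sorgenfrey line. Let $Y$ be $\omega_1$ with the topology generated by the sets
\[
\{\gamma:w_\gamma(\alpha)\in O\}\quad(\alpha<\omega_1,\ O\subseteq\mathbb T\text{ open})\qquad\text{and}\qquad\{\gamma:t_\gamma\le t_\beta\}\quad(\beta<\omega_1).
\]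
The space $Y$ is Hausdorff: for $\beta<\gamma$, disjoint open neighborhoods of the distinct points $w_\beta(\beta)$ and $w_\gamma(\beta)$ of $\mathbb T$ pull back to disjoint neighborhoods of $\beta$ and $\gamma$. The diagonal $\{(\beta,\beta):\beta<\omega_1\}$ is discrete in $X\times Y$, because $\{\gamma:t_\beta\le t_\gamma<t_\beta+1\}\cap\{\gamma:t_\gamma\le t_\beta\}=\{\beta\}$. So Theorem~\ref{thm:Haus} is reduced to Proposition~\ref{prop:Haus} below. Its proof uses two facts about sets of reals and Fodor's lemma.

\begin{lemma}\label{lem:reals}
Let $T\subseteq\mathbb R$ be uncountable.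
\begin{itemize}
\item[(a)] There is a rational $r$ such that $T\cap(-\infty,r)$ is uncountable and $T\cap(r,\infty)\ne\emptyset$.
\item[(b)] For all but countably many $t\in T$, the set $T\cap(t,t+\varepsilon)$ is uncountable for every $\varepsilon>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Every $t\in T$ other than $\max T$ lies in $T\cap(-\infty,r)$ for some rational $r$ with $T\cap(r,\infty)\ne\emptyset$. There are countably many such $r$, so one of the sets $T\cap(-\infty,r)$ is uncountable.

(b) Let $T_0$ be the set of exceptional $t$, and for $t\in T_0$ let $T\cap(t,t+\varepsilon_t)$ be countable. By Lemma~\ref{lem:sorg} countably many intervals $[t,t+\varepsilon_t)$ cover $T_0$, and each contains countably many points of $T$.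
\end{proof}

A set $S\subseteq\omega_1$ is \emph{stationary} if it meets every closed unbounded subset of $\omega_1$. The set of nonzero countable limit ordinals is stationary, stationary sets are uncountable, and a function from a stationary set into a countable set is constant on a stationary subset. \emph{Fodor's lemma} states that if $S$ is stationary and $f(\delta)<\delta$ for all $\delta\in S$, then $f$ is constant on a stationary subset of $S$. Consequently, if $R_\delta\subseteq\delta$ is finite for every nonzero limit $\delta$, then $R_\delta$ is constant on a stationary set: first fix a bound $\gamma$ with $R_\delta\subseteq\gamma<\delta$ by Fodor's lemma, then use that $\gamma$ has countably many finite subsets.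

\begin{proposition}\label{prop:Haus}
For all $A,B\subseteq\omega_1$, the subspace $A\times B$ of $X\times Y$ is Lindel\"of.
\end{proposition}

\begin{proof}
Suppose that the open cover $\mathcal G$ of $A\times B$ has no countable subcover. Among the rays $\{\gamma:t_\gamma\le t_\beta\}$ that contain a point $b$, the one with $\beta=b$ is the smallest. So for each $(a,b)\in A\times B$ we can choose $\varepsilon(a,b)>0$, a finite $G(a,b)\subseteq\omega_1$ and open sets $O^{ab}_\alpha\ni w_b(\alpha)$ for $\alpha\in G(a,b)$ such that the neighborhood
\begin{multline*}
N(a,b)=\{(c,d)\in A\times B:\ t_a\le t_c<t_a+\varepsilon(a,b),\ \ t_d\le t_b,\\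
w_d(\alpha)\in O^{ab}_\alpha\text{ for all }\alpha\in G(a,b)\}
\end{multline*}
of $(a,b)$ is contained in a member of $\mathcal G$. An ordinary right-separated sequence would give no contradiction, since the diagonal is one. We use that $\mathcal G$ covers a rectangle, and let each new point avoid the neighborhoods of all \emph{mixed} pairs of earlier coordinates. No countably many sets $N(a,b)$ cover $A\times B$, so by recursion there are $(c_\xi,d_\xi)\in A\times B$, $\xi<\omega_1$, with
\begin{equation}\label{eq:dagger}
(c_\xi,d_\xi)\notin N(c_\eta,d_\zeta)\qquad\text{for all }\eta,\zeta<\xi .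
\end{equation}

\emph{Case 1: there are $d$ and an uncountable $Q\subseteq\omega_1$ with $d_\xi=d$ for all $\xi\in Q$.} Let $\eta<\xi$ in $Q$. Then $(c_\xi,d)\notin N(c_\eta,d)$ by~\eqref{eq:dagger} with $\zeta=\eta$. The point $d$ satisfies all conditions on the second coordinate, so $t_{c_\xi}\notin[t_{c_\eta},t_{c_\eta}+\varepsilon(c_\eta,d))$. This gives a right-separated sequence in the Sorgenfrey line, contrary to Lemmas~\ref{lem:rs} and~\ref{lem:sorg}.

\emph{Case 2: every value is taken by $d_\xi$ countably often.} Then $\xi\mapsto d_\xi$ is injective on some uncountable set. On that set, either some value is taken by $c_\xi$ uncountably often or not, so there is an uncountable $Q\subseteq\omega_1$ on which $\xi\mapsto d_\xi$ is injective and $\xi\mapsto c_\xi$ is either injective (Case 2a) or constant (Case 2b).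

We look for $\eta,\zeta<\xi$ with $(c_\xi,d_\xi)\in N(c_\eta,d_\zeta)$. The conditions on the reals can be met by uncountably many $\xi$, as in Example~\ref{ex:sorgray}. The difficulty lies in the conditions on $w_{d_\xi}$ at the coordinates in $G(c_\eta,d_\zeta)$. Lemma~\ref{lem:hit} meets such conditions only for pairwise disjoint sets of coordinates, and the sets $G(c_\eta,d_\zeta)$ may overlap. So we choose one candidate $(\eta_\delta,\zeta_\delta)$ for each limit $\delta$ and split its set of coordinates at $\delta$. The parts above $\delta$ can be made disjoint. The parts below $\delta$ are made constant by Fodor's lemma, and on them Lemma~\ref{lem:count} lets uncountably many $w_{d_\xi}$ agree exactly with $w_{d_{\zeta_\delta}}$.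

\emph{The candidates.} Let $\delta<\omega_1$ be a nonzero limit ordinal. By Lemma~\ref{lem:count} there is an uncountable $Q_\delta\subseteq Q$ on which $w_{d_\xi}{\upharpoonright}\delta$ is constant. By Lemma~\ref{lem:reals}(a), applied to $\{t_{d_\xi}:\xi\in Q_\delta\}$, there are a rational $r_\delta$ and $\zeta_\delta\in Q_\delta$ such that $r_\delta<t_{d_{\zeta_\delta}}$ and $Q^-_\delta=\{\xi\in Q_\delta:t_{d_\xi}<r_\delta\}$ is uncountable.

In Case 2a, apply Lemma~\ref{lem:reals}(b) to the uncountable set $\{t_{c_\xi}:\xi\in Q^-_\delta\}$. It gives $\eta_\delta\in Q^-_\delta$ such that, with $\varepsilon_\delta=\varepsilon(c_{\eta_\delta},d_{\zeta_\delta})$, uncountably many $\xi\in Q^-_\delta$ have $t_{c_\xi}\in(t_{c_{\eta_\delta}},t_{c_{\eta_\delta}}+\varepsilon_\delta)$. This interval is the union of countably many rational intervals with endpoints inside it, so there are rationals $q_\delta,q'_\delta$ with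
\[
t_{c_{\eta_\delta}}<q_\delta<q'_\delta<t_{c_{\eta_\delta}}+\varepsilon_\delta
\]
such that $Q'_\delta=\{\xi\in Q^-_\delta:q_\delta<t_{c_\xi}<q'_\delta\}$ is uncountable. In Case 2b, let $\eta_\delta\in Q^-_\delta$ be arbitrary, let $Q'_\delta=Q^-_\delta$, and disregard $q_\delta,q'_\delta$ in what follows. In both cases write $G_\delta=G(c_{\eta_\delta},d_{\zeta_\delta})$ and $O_{\delta,\alpha}=O^{c_{\eta_\delta}d_{\zeta_\delta}}_\alpha$ for $\alpha\in G_\delta$.

\emph{Below $\delta$.} There is a stationary set of limit ordinals on which $G_\delta\cap\delta$ is a constant set $R$. The rationals $r_\delta,q_\delta,q'_\delta$ and the values $w_{d_{\zeta_\delta}}(\alpha)$ for $\alpha\in R$ range over countable sets. So there are a stationary subset $S$, rationals $r,q,q'$ and a function $v\colon R\to\mathbb T$ such that for all $\delta\in S$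
\[
G_\delta\cap\delta=R,\qquad r_\delta=r,\qquad q_\delta=q,\qquad q'_\delta=q',\qquad w_{d_{\zeta_\delta}}{\upharpoonright}R=v .
\]
Let $Q^*$ be the set of all $\xi\in Q$ such that $w_{d_\xi}{\upharpoonright}R=v$, $t_{d_\xi}<r$ and, in Case 2a, $q<t_{c_\xi}<q'$. This set does not depend on $\delta$. For $\delta\in S$ we have $Q'_\delta\subseteq Q^*$: if $\xi\in Q'_\delta$, then $\xi$ and $\zeta_\delta$ both lie in $Q_\delta$, so $w_{d_\xi}$ and $w_{d_{\zeta_\delta}}$ agree on $\delta\supseteq R$, and the inequalities hold by the definition of $Q'_\delta$. Hence $Q^*$ is uncountable, and so is $E=\{d_\xi:\xi\in Q^*\}$.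

\emph{Above $\delta$.} For $\delta\in S$ choose $\theta_\delta<\omega_1$ with $\theta_\delta\ge\delta$, $\theta_\delta\notin G_\delta$ and $\theta_\delta\ge d_\xi$ for all $\xi\le\max(\eta_\delta,\zeta_\delta)$. Let $H_\delta=(G_\delta\setminus\delta)\cup\{\theta_\delta\}$ and $O_{\delta,\theta_\delta}=\mathbb T$. The extra coordinate $\theta_\delta$ imposes no condition; it makes $H_\delta$ nonempty and will force the index $\xi$ to come after $\eta_\delta$ and $\zeta_\delta$. Each $H_\delta$ is a finite subset of $[\delta,\omega_1)$, so choosing recursively elements of $S$ above the maxima of all earlier sets $H_\delta$ gives an uncountable $S'\subseteq S$ such that the sets $H_\delta$, $\delta\in S'$, are pairwise disjoint. Lemma~\ref{lem:hit}, applied to these sets and to $E$, yields $\delta\in S'$ and $\xi\in Q^*$ with $d_\xi>\theta_\delta$ and $w_{d_\xi}(\alpha)\in O_{\delta,\alpha}$ for all $\alpha\in G_\delta\setminus\delta$. From $d_\xi>\theta_\delta$ we get $\xi>\max(\eta_\delta,\zeta_\delta)$.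

\emph{The contradiction.} We check that $(c_\xi,d_\xi)\in N(c_{\eta_\delta},d_{\zeta_\delta})$. For $\alpha\in G_\delta\setminus\delta$ the condition on $w_{d_\xi}(\alpha)$ was just obtained. For $\alpha\in G_\delta\cap\delta=R$ we have $w_{d_\xi}(\alpha)=v(\alpha)=w_{d_{\zeta_\delta}}(\alpha)\in O_{\delta,\alpha}$. Next, $t_{d_\xi}<r<t_{d_{\zeta_\delta}}$. Finally, in Case 2a we have $t_{c_{\eta_\delta}}<q<t_{c_\xi}<q'<t_{c_{\eta_\delta}}+\varepsilon_\delta$, and in Case 2b we have $t_{c_\xi}=t_{c_{\eta_\delta}}$. This contradicts~\eqref{eq:dagger}.
\end{proof}

This completes the proof of Theorem~\ref{thm:Haus}.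

\begin{remark}\label{rem:Y}
One sees directly that $Y$ has no coarser second countable $T_1$ topology. Let $V_n$ $(n<\omega)$ be open subsets of $Y$. By Proposition~\ref{prop:Haus} with a one-point set $A$, the space $Y$ is hereditarily Lindel\"of, so each $V_n$ is a countable union of finite intersections of generating sets. Let $\delta<\omega_1$ bound all coordinates $\alpha$ that occur in them. By Lemma~\ref{lem:count} there are $b\ne d$ with $w_b{\upharpoonright}\delta=w_d{\upharpoonright}\delta$, and we may assume $t_d<t_b$. Then every $V_n$ that contains $b$ contains $d$, so the sets $V_n$ are not a base of a $T_1$ topology. By Lemma~\ref{lem:coarser}, it follows that $Y^2$ does not have Lindel\"of rectangles, and so $X\oplus Y$ is not a counterexample to question (i).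
\end{remark}

\begin{thebibliography}{9}

\bibitem{Moore}
J. T. Moore, \emph{A solution to the L space problem}, J. Amer. Math. Soc. 19 (2006), 717--736.

\bibitem{SS}
Daniel T. Soukup and Paul J. Szeptycki, \emph{A counterexample in the theory of $D$-spaces}, arXiv:1106.5116 (2011).

\end{thebibliography}
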